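# Raising dinv by one: exchanging block sizes in parking functions

## 1. Parking functions and the data read from them

**Definition (parking function).** A parking function of size $n$ is a two-line array
$$PF=\left[\begin{matrix}r_1 & r_2 & \cdots & r_n\\ g_1 & g_2 & \cdots & g_n\end{matrix}\right]$$
in which $g_1,\dots,g_n$ are nonnegative integers with $g_1=0$ and $g_{i+1}\le g_i+1$ for $i<n$, and $[r_1,\dots,r_n]\in S_n$ satisfies $r_{i+1}>r_i$ whenever $g_{i+1}=g_i+1$. We call the $r_i$ the *cars*, and we say that $r_i$ lies on *diagonal* $g_i$.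

Our running example is
$$P=\left[\begin{matrix}2&3&1&4\\0&1&0&1\end{matrix}\right].$$
The second line goes up at two places, and $3>2$ and $4>1$ there, so this is a parking function. The array with first line $2,1$ and second line $0,1$ is not one, because $g$ goes up while the car goes down.

**Definition (dinv).** With $\chi$ the truth function,
$$\operatorname{dinv}(PF)=\sum_{i<j}\Big(\chi(g_i=g_j\text{ and }r_i<r_j)+\chi(g_i=g_j+1\text{ and }r_i>r_j)\Big).$$

In $P$, the columns $(2,4)$ count because cars $3<4$ are on diagonal $1$. The columns $(2,3)$ count because car $3$ is one diagonal above car $1$ and is larger. The columns $(1,3)$ do not count, since $2>1$, and the other three pairs have the lower diagonal on the left. So $\operatorname{dinv}(P)=2$.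

**Definition (word and ides).** The permutation $\operatorname{word}(PF)$ lists the cars by weakly decreasing diagonal, and from right to left inside each diagonal. Then $\operatorname{ides}(PF)=\{r: r+1\text{ occurs before }r\text{ in }\operatorname{word}(PF)\}$.

Here $\operatorname{word}(P)=[4,3,1,2]$: $4$ is before $3$ and $3$ is before $2$, but $2$ is after $1$. So $\operatorname{ides}(P)=\{2,3\}$.

**Definition (diagonal word).** The permutation $\operatorname{diagword}(PF)$ lists the cars by weakly decreasing diagonal, and in increasing order inside each diagonal. Here $\operatorname{diagword}(P)=[3,4,1,2]$.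

**Definition (composition, blocks).** A composition is a sequence of positive integers. If $1=z_1<\dots<z_k$ are the indices with $g_z=0$, then
$$\operatorname{comp}(PF)=[z_2-1,\,z_3-z_2,\,\dots,\,z_k-z_{k-1},\,n-z_k+1].$$
In other words, cut $PF$ before each column with $g=0$ and record the sizes of the resulting *blocks*. Here $\operatorname{comp}(P)=[2,2]$. For a composition $c$, let $\mathcal A_c$ be the set of parking functions with composition $c$. We write $[\alpha,b,a,\beta]$ for concatenation, where $\alpha,\beta$ are compositions that may be empty.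

## 2. Three requirements on a bijection

The following question comes from Angela Hicks, "A Parking Function Bijection supporting the Haglund-Morse-Zabrocki Conjectures", arXiv:1210.2705 (2012). Take block sizes $[b,a]$ with $b<a$. Putting the larger block first should raise dinv by one. Can this be done bijectively without changing ides and the diagonal word? As we shall see, one cannot simply pair $[b,a]$ with $[a,b]$, and a second pair of compositions has to take part. Precisely: for positive integers $a,b$ with $b\le a-1$, is there a bijection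
$$f:\ \mathcal A_{[b,a]}\cup\mathcal A_{[a-1,b+1]}\ \longleftrightarrow\ \mathcal A_{[a,b]}\cup\mathcal A_{[b+1,a-1]}$$
such that

- $\operatorname{dinv}(f(PF))=\operatorname{dinv}(PF)+1$;
- $\operatorname{ides}(f(PF))=\operatorname{ides}(PF)$ and $\operatorname{diagword}(f(PF))=\operatorname{diagword}(PF)$;
- $f(\mathcal A_{[a-1,b+1]})\subset\mathcal A_{[a,b]}$ and $f^{-1}(\mathcal A_{[b+1,a-1]})\subset\mathcal A_{[b,a]}$?

The answer is yes, with arbitrary further blocks on both sides.

**Theorem 1.** Let $a,b\ge1$, $b\le a-1$, and let $\alpha,\beta$ be (possibly empty) compositions. There is a bijection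
$$f:\ \mathcal A_{[\alpha,b,a,\beta]}\cup\mathcal A_{[\alpha,a-1,b+1,\beta]}\longrightarrow\mathcal A_{[\alpha,a,b,\beta]}\cup\mathcal A_{[\alpha,b+1,a-1,\beta]}$$
with $\operatorname{dinv}(f(PF))=\operatorname{dinv}(PF)+1$, preserving ides and diagword, and with $f(\mathcal A_{[\alpha,a-1,b+1,\beta]})\subset\mathcal A_{[\alpha,a,b,\beta]}$ and $f^{-1}(\mathcal A_{[\alpha,b+1,a-1,\beta]})\subset\mathcal A_{[\alpha,b,a,\beta]}$.

The question is the case $\alpha=\beta=\emptyset$. The hypothesis $b\le a-1$ is needed for the third property.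

**Proposition 2.** Let $b\ge a\ge2$. A bijection between the disjoint unions $\mathcal A_{[b,a]}\sqcup\mathcal A_{[a-1,b+1]}$ and $\mathcal A_{[a,b]}\sqcup\mathcal A_{[b+1,a-1]}$ with the first two properties exists, but $f(\mathcal A_{[a-1,b+1]})\subset\mathcal A_{[a,b]}$ is impossible. Thus, among $a\ge2$, $b\ge1$, the hypothesis $b\le a-1$ is exactly the range in which a bijection with all three properties exists.

A third result, Theorem 3, gives an explicit positive formula. It needs some notation and is stated in Section 12.

## 3. Size three, and exchanging the blocks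

The smallest case is $a=2$, $b=1$. Then $[b,a]=[a-1,b+1]=[1,2]$ and $[a,b]=[b+1,a-1]=[2,1]$, so we need a bijection $\mathcal A_{[1,2]}\to\mathcal A_{[2,1]}$. In $\mathcal A_{[1,2]}$ the second line is $0,0,1$, and in $\mathcal A_{[2,1]}$ it is $0,1,0$. We write only the cars, with a bar between blocks.

| in $\mathcal A_{[1,2]}$ | dinv | ides | diagword | in $\mathcal A_{[2,1]}$ | dinv | ides | diagword |
|---|---|---|---|---|---|---|---|
| $1\mid 2\,3$ | 1 | $\{1,2\}$ | 312 | $1\,3\mid 2$ | 2 | $\{1,2\}$ | 312 |
| $2\mid 1\,3$ | 0 | $\{2\}$ | 312 | $2\,3\mid 1$ | 1 | $\{2\}$ | 312 |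
| $3\mid 1\,2$ | 0 | $\{1\}$ | 213 | $1\,2\mid 3$ | 1 | $\{1\}$ | 213 |

Matching along the rows works, and since ides and diagword must be preserved it is the only possibility.

The first thing to try is to exchange the two blocks. In the third row this is right. In the first row it sends $1\mid 2\,3$ to $2\,3\mid 1$: dinv stays at $1$, and ides changes from $\{1,2\}$ to $\{2\}$. The trouble is that cars $1$ and $2$, consecutive numbers on one diagonal, have changed their relative order. This suggests freezing the relative order of such cars and moving only the rest of the structure. The next section makes this precise. Section 5 then shows that exchanging blocks fails even after this repair.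

## 4. Clusters: parking functions as words

**Step 1: the diagonal word determines the diagonals.** Let $PF$ be a parking function and suppose the value $d+1\ge1$ occurs among the $g_i$. Let $i$ be the first index with $g_i=d+1$. Since $g_1=0$ and $g$ increases by at most $1$ per step, $i$ is also the first index with $g_i\ge d+1$. Hence $g_{i-1}=d$ and $r_i>r_{i-1}$. So the largest car on diagonal $d+1$ exceeds the smallest car on diagonal $d$, and $\operatorname{diagword}(PF)$ has a descent where it passes from diagonal $d+1$ to diagonal $d$. Inside a diagonal it increases. Therefore the maximal increasing runs of $\tau=\operatorname{diagword}(PF)$, read from the last to the first, are the sets of cars on diagonals $0,1,2,\dots$.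

Fix $\tau\in S_n$ and let $\gamma(c)=d$ if car $c$ lies in the $(d+1)$-st run of $\tau$ from the end. Parking functions with diagonal word $\tau$ are exactly the orderings $r_1,\dots,r_n$ of $\{1,\dots,n\}$, with $g_i=\gamma(r_i)$, such that $\gamma(r_1)=0$ and for each $i<n$
$$\gamma(r_{i+1})\le\gamma(r_i),\quad\text{or}\quad \gamma(r_{i+1})=\gamma(r_i)+1\text{ and }r_{i+1}>r_i. \tag{1}$$

**Step 2: clusters, an order, and the relation "may not follow".** A *cluster* is a maximal set of consecutive integers lying on the same diagonal. Let $X$ be the finite set of clusters. A cluster $i$ has a diagonal $\gamma(i)$, and of two clusters one consists of smaller integers than the other. Order $X$ totally: $i<k$ if $\gamma(i)<\gamma(k)$, or if $\gamma(i)=\gamma(k)$ and the cars of $i$ are *larger* than those of $k$. Define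
$$j\prec i\iff \gamma(i)\ge\gamma(j)+2,\ \text{ or }\ \gamma(i)=\gamma(j)+1\text{ and the cars of }i\text{ are smaller than those of }j.$$
By (1), a car $c'$ may directly follow a car $c$ exactly when it is *not* true that (cluster of $c$) $\prec$ (cluster of $c'$). Two letters of $X$ are *comparable* if they are equal or one is $\prec$ the other; otherwise they are *incomparable*.

*Example A.* $\tau=3412$: the clusters are $A=\{1,2\}$ on diagonal $0$ and $B=\{3,4\}$ on diagonal $1$. Then $A<B$, and $A,B$ are incomparable because the cars of $B$ are larger.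

*Example B.* $\tau=3214$: the runs from the end are $14$, $2$, $3$, so cars $1,4$ are on diagonal $0$, car $2$ on diagonal $1$, car $3$ on diagonal $2$. All clusters are singletons, which we name by their car. The order is $4<1<2<3$. The relations are $4\prec2$, $4\prec3$, $1\prec3$. The incomparable pairs are $\{4,1\}$, $\{1,2\}$, $\{2,3\}$.

**Lemma 4.** (P1) $j\prec i\Rightarrow j<i$. (P2) $h\le j\prec i\le k\Rightarrow h\prec k$. In particular $\prec$ is a strict partial order.

*Proof.* (P1) is clear, since $j\prec i$ forces $\gamma(j)<\gamma(i)$. For (P2) we enlarge one side at a time.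

Let $j\prec i<k$. If $\gamma(k)\ge\gamma(j)+2$, then $j\prec k$. Otherwise $\gamma(k)\ge\gamma(i)\ge\gamma(j)+1$ forces $\gamma(k)=\gamma(i)=\gamma(j)+1$. Then the cars of $k$ are smaller than those of $i$, because $i<k$, and those of $i$ are smaller than those of $j$. So $j\prec k$.

Let $h<j\prec i$. If $\gamma(h)<\gamma(j)$, then $\gamma(i)\ge\gamma(j)+1\ge\gamma(h)+2$ and $h\prec i$. If $\gamma(h)=\gamma(j)$, the cars of $h$ are larger than those of $j$, and either alternative in the definition of $j\prec i$ gives $h\prec i$.

Irreflexivity follows from (P1). If $i\prec j\prec k$ then $i\prec j\le k$ by (P1), and $i\prec k$ by (P2). $\square$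

Property (P2) is used in almost every step below. Let $R$ be the set of clusters with $\gamma=0$, called *roots*, and $L=X\setminus R$. Any two distinct roots are incomparable, and every root is $<$ every element of $L$.

**Step 3: words.** A *no-ascent word* is a word $w_1w_2\cdots$ in $X$, possibly empty, with $w_p\not\prec w_{p+1}$ for all $p$. A *rooted word* is a nonempty no-ascent word whose first letter is in $R$ and whose other letters are in $L$. Let $\delta_\kappa$ be the number of cars in cluster $\kappa$. For $c=[c_1,\dots,c_k]$ let $\mathcal W_c$ be the set of words in $X$ in which each $\kappa$ occurs $\delta_\kappa$ times (we say *of content $\delta$*) and which are concatenations of rooted words of lengths $c_1,\dots,c_k$. The roots show where the rooted words begin, so this factorization is unique, and $\mathcal W_c\cap\mathcal W_{c'}=\emptyset$ for $c\ne c'$.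

Replace each car of a parking function with diagonal word $\tau$ and composition $c$ by its cluster. Each block starts with a root and has no other root, and inside a block the no-ascent condition is (1). Between blocks (1) imposes nothing, since a root may follow any letter. So we get a word in $\mathcal W_c$. Only the left-to-right order $\pi_\kappa$ of the labels inside each cluster $\kappa$ is lost. Conversely, any word in $\mathcal W_c$ with any choice of the orders $\pi_\kappa$ gives back such a parking function. Hence we have a bijection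
$$\{PF\in\mathcal A_c:\operatorname{diagword}(PF)=\tau\}\ \longleftrightarrow\ \mathcal W_c\times\prod_\kappa S_{\delta_\kappa}. \tag{2}$$

**Step 4: dinv and ides in terms of $(w,\pi)$.** Put
$$\operatorname{inv}(w)=\#\{p<p':\ w_p>w_{p'}\text{ and } w_p,w_{p'}\text{ are incomparable}\}.$$
Consider cars $u$ (left) and $v$ (right) from different clusters. The pair contributes to dinv iff $\gamma(u)=\gamma(v)$ and $u$ is the smaller label, or $\gamma(u)=\gamma(v)+1$ and $u$ is the larger label. By the definitions of $<$ and $\prec$, this says exactly that the two clusters are incomparable and that the cluster of $u$ is the larger one in the order of $X$. Two cars of one cluster contribute iff the left label is smaller, which depends on $\pi_\kappa$ only. So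
$$\operatorname{dinv}(PF)=\operatorname{inv}(w)+\big(\text{a function of }(\pi_\kappa)_\kappa\big). \tag{3}$$

Now ides. If $r$ and $r+1$ are on different diagonals, $\tau$ decides whether $r\in\operatorname{ides}(PF)$. If they are on the same diagonal, they are in the same cluster, and $r\in\operatorname{ides}(PF)$ iff $r+1$ is to the right of $r$, which is decided by $\pi_\kappa$. So ides depends only on $\tau$ and $(\pi_\kappa)$.

**Conclusion.** It suffices to construct, for each $\tau$, a bijection
$$f_0:\ \mathcal W_{[\alpha,b,a,\beta]}\cup\mathcal W_{[\alpha,a-1,b+1,\beta]}\to\mathcal W_{[\alpha,a,b,\beta]}\cup\mathcal W_{[\alpha,b+1,a-1,\beta]}$$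
that raises inv by exactly $1$ and has the two inclusion properties. Then $f(w,\pi)=(f_0(w),\pi)$ does everything that Theorem 1 asks.

## 5. The words $AABB$, $ABAB$, $ABBA$

Let us exchange blocks again, now for words. Take Example A, where $A$ is a root, $B\in L$, $A<B$, the two are incomparable, and $\delta_A=\delta_B=2$. For $a=3$, $b=1$ all the words are
$$\mathcal W_{[1,3]}=\{A\mid ABB\},\quad \mathcal W_{[2,2]}=\{AB\mid AB\},\quad \mathcal W_{[3,1]}=\{ABB\mid A\},$$
with $\operatorname{inv}=0,1,2$ respectively, since inv counts the pairs ($B$ to the left of $A$). Exchanging the blocks of $A\mid ABB$ raises inv by $2$, not by $1$. No repair of that rule can help, because there is no other word in $\mathcal W_{[3,1]}$. The only way to gain one unit is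
$$AABB\mapsto ABAB,\qquad ABAB\mapsto ABBA.$$
This explains the second pair of compositions. Note that $f_0(\mathcal W_{[2,2]})\subset\mathcal W_{[3,1]}$ and $f_0^{-1}(\mathcal W_{[2,2]})\subset\mathcal W_{[1,3]}$, as the third property wants.

In Example B, with $a=3$, $b=1$, cars $2$ and $3$ cannot directly follow $4$, and $3$ cannot directly follow $1$. So $\mathcal W_{[1,3]}=\{4\mid123\}$, $\mathcal W_{[3,1]}=\{123\mid4\}$, $\mathcal W_{[2,2]}=\emptyset$. The inv values are $0$ for $4123$ and $1$ for $1234$, because $1>4$ is an incomparable pair while $2,3$ are comparable to $4$. Here $\mathcal W_{[1,3]}$ does go to $\mathcal W_{[3,1]}$.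

So the letters of $[b,a]$ go partly to $[b+1,a-1]$ and partly to $[a,b]$, in a proportion that depends on $\tau$. We stop looking for a rule on individual words and count instead: two finite sets with equal inv-distributions up to a shift are in bijection. What must be shown is an equality of generating polynomials *and*, for the third property, an inequality.

## 6. $q$-commuting letters, and what has to be proved

**The algebra.** Fix $\tau$. Let $\mathbb N=\{0,1,2,\dots\}$. Let $\mathcal T$ be the free $\mathbb Z[q]$-module with basis $x^m$, $m\in\mathbb N^X$, and product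
$$x^mx^{m'}=q^{B(m,m')}x^{m+m'},\qquad B(m,m')=\sum_{u>v\text{ incomparable}}m_u\,m'_v.$$
Since $B$ is additive in each argument, both ways of bracketing $x^mx^{m'}x^{m''}$ give the exponent $B(m,m')+B(m,m'')+B(m',m'')$, so $\mathcal T$ is an associative ring with unit $x^0$. Write $x_u$ for the basis element of the unit vector at $u$. Then
$$x_ux_v=q\,x_vx_u\ \text{ if }u>v\text{ are incomparable},\qquad x_ux_v=x_vx_u\ \text{ if }u,v\text{ are comparable}.$$
For a word $w$ put $x_w=x_{w_1}x_{w_2}\cdots$. Appending a letter $v$ on the right multiplies by $q$ once for each earlier letter that is larger than and incomparable to $v$. Hence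
$$x_w=q^{\operatorname{inv}(w)}x^{\text{content of }w}. \tag{4}$$
In Example A, $x_Bx_A=q\,x_Ax_B$ and $x_Ax_Bx_Bx_A=q^2x^\delta$.

Let $\mathcal N\subset\mathcal T$ be the set of combinations of the $x^m$ with coefficients in $\mathbb N[q]$. It is closed under sums and products and contains all $x_w$. The ring $\mathcal T$ is graded by content, so an identity in $\mathcal T$ may be split into its parts of given degree in any chosen set of letters.

**The generating functions.** For $i\ge0$ let $\psi_i=\sum x_w$ over rooted words $w$ of length $i+1$. By (4) and unique factorization into rooted words,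
$$N_c:=\sum_{w\in\mathcal W_c}q^{\operatorname{inv}(w)}=\text{ coefficient of }x^\delta\text{ in }\psi_{c_1-1}\psi_{c_2-1}\cdots\psi_{c_k-1}. \tag{5}$$

**Proposition 5.** For all integers $\mu\ge\nu\ge0$,
$$\psi_{\mu+1}\psi_\nu-q\,\psi_\mu\psi_{\nu+1}=q\,\psi_\nu\psi_{\mu+1}-\psi_{\nu+1}\psi_\mu\ \in\ \mathcal N,$$
and this element is $0$ if $\mu=\nu$.

In Example A, $\psi_i=x_Ax_B^i$, and both products on the left give $q^{\mu+1}x_A^2x_B^{\mu+\nu+1}$, so the difference is $0$ for all $\mu,\nu$.

**Proof of Theorem 1 from Proposition 5.** Apply Proposition 5 with $\mu=a-2\ge\nu=b-1\ge0$. Multiply on the left by the product of the $\psi_{\alpha_m-1}$ and on the right by the product of the $\psi_{\beta_m-1}$, in order. These lie in $\mathcal N$. Take the coefficient of $x^\delta$. By (5),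
$$N_{[\alpha,a,b,\beta]}-q\,N_{[\alpha,a-1,b+1,\beta]}=q\,N_{[\alpha,b,a,\beta]}-N_{[\alpha,b+1,a-1,\beta]}=:\Delta\in\mathbb N[q], \tag{6}$$
with $\Delta=0$ if $a=b+1$.

*Case $a\ge b+2$.* Here $b\ne a-1$ and $a\ne b+1$, so the two compositions on each side are distinct and both unions are disjoint. The left expression for $\Delta$ says that for each $m$ there are at least as many words of inv $m+1$ in $\mathcal W_{[\alpha,a,b,\beta]}$ as words of inv $m$ in $\mathcal W_{[\alpha,a-1,b+1,\beta]}$. So we may choose an injection
$$\iota_1:\mathcal W_{[\alpha,a-1,b+1,\beta]}\hookrightarrow\mathcal W_{[\alpha,a,b,\beta]}\quad\text{raising inv by }1,$$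
and the complement of its image has inv-generating function $\Delta$. Likewise the right expression gives an injection
$$\iota_2:\mathcal W_{[\alpha,b+1,a-1,\beta]}\hookrightarrow\mathcal W_{[\alpha,b,a,\beta]}\quad\text{lowering inv by }1,$$
and the complement of its image has generating function $q^{-1}\Delta$. So there is a bijection $\iota_3$ from the complement of the image of $\iota_2$ to the complement of the image of $\iota_1$ that raises inv by $1$. Let $f_0$ be $\iota_1$ on $\mathcal W_{[\alpha,a-1,b+1,\beta]}$, be $\iota_2^{-1}$ on the image of $\iota_2$, and be $\iota_3$ on the rest of $\mathcal W_{[\alpha,b,a,\beta]}$. It is a bijection, it raises inv by $1$, it sends $\mathcal W_{[\alpha,a-1,b+1,\beta]}$ into $\mathcal W_{[\alpha,a,b,\beta]}$, and only elements of $\mathcal W_{[\alpha,b,a,\beta]}$ are sent into $\mathcal W_{[\alpha,b+1,a-1,\beta]}$.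

*Case $a=b+1$.* The domain is $\mathcal W_{[\alpha,b,b+1,\beta]}$ and the target is $\mathcal W_{[\alpha,b+1,b,\beta]}$. By (6) with $\Delta=0$, $N_{[\alpha,b+1,b,\beta]}=q\,N_{[\alpha,b,b+1,\beta]}$, so a bijection raising inv by $1$ exists. Both inclusion conditions hold trivially.

Doing this for every $\tau$ and using the conclusion of Section 4 proves Theorem 1, given Proposition 5. $\square$

Sections 7 to 11 prove Proposition 5. We work in $\mathcal T[[s,t]]$ with $s,t$ central, and for a series $y$ we write $y_s,y_t$ for $y(s),y(t)$.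

## 7. Sums over chains commute

No-ascent words are awkward to multiply. Their inverse series is a signed sum over chains, and chains behave well. For $S\subset X$ put
$$E_S(-s)=\sum_{k\ge0}(-s)^k\sum_{c_1\prec\dots\prec c_k,\ c_i\in S}x_{c_1}\cdots x_{c_k}.$$
The letters of a chain commute with each other, because they are comparable. In Example B, $E_L(-s)=1-s(x_2+x_3)$, since $2,3$ are incomparable. Also $E_X(-s)=1-s(x_1+x_2+x_3+x_4)+s^2(x_4x_2+x_4x_3+x_1x_3)$.

**Lemma 6** (cf. Shareshian–Wachs, *Chromatic quasisymmetric functions*). $E_S(-s)E_S(-t)=E_S(-t)E_S(-s)$.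

*Proof.* We must match pairs of chains $(C,D)$ of lengths $(k,l)$ with pairs of lengths $(l,k)$ so that $x_Cx_D$ is unchanged. For such a pair, draw a graph on the disjoint union $C\sqcup D$, with an edge between $u\in C$ and $v\in D$ if $u=v$ or $u,v$ are incomparable. So there is no edge exactly when $u\prec v$ or $v\prec u$.

**Degrees.** Suppose $w_1\prec w_2\prec w_3$ in one chain were all adjacent to $v$. If $w_2\le v$, (P2) gives $w_1\prec v$. If $w_2\ge v$, (P2) gives $v\prec w_3$. Both contradict adjacency. So all degrees are at most $2$. If $v$ has two neighbors $w_1\prec w_2$, then $v\le w_1$ would give $v\prec w_2$, and $w_2\le v$ would give $w_1\prec v$. So $w_1<v<w_2$: *a vertex of degree $2$ has one strictly smaller and one strictly larger neighbor*.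

**Components.** A vertex joined to an equal letter cannot have degree $2$, so an edge joining equal letters is a whole component. There are no cycles, because on a cycle every vertex has degree $2$, and a largest vertex of the cycle would have a strictly larger neighbor on it. So each component is a path, it is monotone, and it alternates between the chains: $z_1<z_2<\dots<z_m$ (with $z_1\le z_2$ if $m=2$).

**Weights.** By (4), $x_Cx_D=q^Nx^{\text{content}}$ with $N=\#\{(u,v)\in C\times D:u>v\text{ incomparable}\}$. Each such pair is an edge $z_iz_{i+1}$ with $z_i\neq z_{i+1}$, and such an edge is counted iff $z_{i+1}\in C$. In a component with $m$ odd, exactly $(m-1)/2$ of $z_2,\dots,z_m$ lie in $C$, whichever chain contains $z_1$.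

**Involution.** Exchange the roles of $C$ and $D$ in all components of odd size. Two elements now on the same side either came from the same chain, or came from different chains and lie in different components. In the second case they are not adjacent, so one is $\prec$ the other. Hence both sides are again chains. Elements on opposite sides in different components are likewise related by $\prec$, so no new edges appear, and inside each component the edges are as before. The graph is therefore unchanged, and the operation is an involution. The content is unchanged, and so is $N$ by the previous step. A component of even size has equally many vertices on both sides, so $(|C|,|D|)$ becomes $(|D|,|C|)$. $\square$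

*Example B.* For $C=(4\prec2)$ and $D=(1)$ the graph is the path $4<1<2$. The exchange gives $((1),(4\prec2))$, and $x_4x_2\cdot x_1=q\,x_4x_1x_2=x_1\cdot x_4x_2$.

**Final segments.** A *final segment* of $L$ is a subset closed under going up in $<$. For $l\in X$ let
$$U_l=\{i\in L:l\prec i\},\qquad u_{l,s}=E_{U_l}(-s),\qquad e_s=E_L(-s).$$
By (P2), $U_l$ is a final segment of $L$, and
$$k<l\ \Rightarrow\ U_l\subset U_k. \tag{7}$$
In Example B, $U_4=\{2,3\}$, $U_1=\{3\}$, $U_2=U_3=\emptyset$.

**Lemma 7.** If $U\subset V$ are final segments of $L$, then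
$$E_V(-s)=E_U(-s)-s\sum_{l\in V\setminus U}x_l\,u_{l,s}.$$

*Proof.* We sort the chains in $V$ by their minimum. A chain whose minimum is in $U$ lies in $U$, because $U$ is closed upward. So a chain in $V$ not contained in $U$ has its minimum $l$ in $V\setminus U$, and the rest is an arbitrary chain in $U_l$. Note $U_l\subset V$, since $V$ is closed upward. $\square$

**Roots.** Put
$$p_s=\sum_{\rho\in R}x_\rho\,u_{\rho,s},\qquad p_0=\sum_{\rho\in R}x_\rho.$$
A chain in $X=R\cup L$ contains at most one root, because roots are pairwise incomparable, and that root is its minimum. Hence $E_X(-s)=e_s-s\,p_s$. Write out Lemma 6 for $S=X$: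
$$(e_s-s\,p_s)(e_t-t\,p_t)=(e_t-t\,p_t)(e_s-s\,p_s).$$
The parts of degree $1$ and $2$ in the roots are
$$t(e_sp_t-p_te_s)=s(e_tp_s-p_se_t), \tag{8}$$
$$p_sp_t=p_tp_s,\quad\text{in particular}\quad p_sp_0=p_0p_s. \tag{9}$$

## 8. Chains invert no-ascent words

A power series with constant term $1$ has a two-sided inverse. Let $h_s=e_s^{-1}$. By Lemma 6, $h_sh_t=(e_te_s)^{-1}=(e_se_t)^{-1}=h_th_s$.

**Lemma 8.** $h_s=\sum_ws^{|w|}x_w$ over all no-ascent words $w$ in $L$ (including the empty word). For $l\in X$,
$$Y_{l,s}:=u_{l,s}h_s=\sum_ws^{|w|}x_w$$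
over the no-ascent words $w$ in $L$ that are empty or have $l\not\prec w_1$.

*Proof.* Let $\mathcal H_s$ be the sum over all no-ascent words in $L$, and let $U$ be a final segment of $L$. The product $E_U(-s)\mathcal H_s$ is the sum of $(-1)^ks^{k+|w|}x_{c_1}\cdots x_{c_k}x_w$ over pairs $(c_1\prec\dots\prec c_k;\,w)$ with the chain in $U$. We cancel terms in pairs by moving one letter across the semicolon.

*Type 1:* $w\ne\emptyset$, and either $k\ge1$ and $c_k\prec w_1$, or $k=0$ and $w_1\in U$. Move $w_1$ to the end of the chain. The result is a chain in $U$, since for $k\ge1$ the letter $w_1>c_k\in U$ is in $U$.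

*Type 2:* not of type 1, and $k\ge1$. Then $w=\emptyset$ or $c_k\not\prec w_1$. Move $c_k$ to the front of $w$. The result is a no-ascent word.

A type 1 pair becomes type 2, because $w$ has no ascent, so either its remainder is empty or $w_1\not\prec w_2$. A type 2 pair becomes type 1: if $k\ge2$ then $c_{k-1}\prec c_k$, and if $k=1$ then $c_1\in U$. The moves are mutually inverse, change the sign, and keep the product $x_{c_1}\cdots x_{c_k}x_w$. What survives is $k=0$ with $w=\emptyset$ or $w_1\notin U$.

For $U=L$ only the empty pair survives, so $e_s\mathcal H_s=1$ and $\mathcal H_s=h_s$. For $U=U_l$ the survivors are the words in the second claim. $\square$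

A rooted word is a root $\rho$ followed by a no-ascent word in $L$ that is empty or whose first letter $w_1$ has $\rho\not\prec w_1$. Hence
$$\Psi_s:=p_sh_s=\sum_{\rho\in R}x_\rho Y_{\rho,s}=\sum_{i\ge0}\psi_is^i. \tag{10}$$

Now we encode Proposition 5. Since $\psi_0=p_0$, let $\Psi_s^+=(\Psi_s-p_0)/s=\sum_i\psi_{i+1}s^i$ and
$$\Omega(s,t):=\Psi_s^+\Psi_t-q\,\Psi_s\Psi_t^+,\qquad [s^\mu t^\nu]\,\Omega=\psi_{\mu+1}\psi_\nu-q\,\psi_\mu\psi_{\nu+1}. \tag{11}$$
The equality in Proposition 5 says precisely that $[s^\mu t^\nu]\Omega=-[s^\nu t^\mu]\Omega$. So the first task is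
$$\Omega(s,t)=-\Omega(t,s),$$
and the second is to show that $[s^\mu t^\nu]\Omega\in\mathcal N$ for $\mu>\nu$.

## 9. The series $h_s$ stuck between two root factors

Put
$$g_s:=\frac{p_s-p_0e_s}{s}=\sum_{\rho\in R}x_\rho\,\frac{u_{\rho,s}-e_s}{s}=\sum_{\rho\in R}\ \sum_{l\in L\setminus U_\rho}x_\rho x_l\,u_{l,s}, \tag{12}$$
where the last equality is Lemma 7 for $U_\rho\subset L$. Then $\Psi_s^+=(p_sh_s-p_0)/s=g_sh_s$, and
$$\Omega=g_s\,h_s\,p_t\,h_t-q\,p_s\,h_s\,g_t\,h_t.$$
If $q$ were $1$, all letters would commute, and this would be $(g_sp_t-g_tp_s)h_sh_t$, which is visibly antisymmetric. For general $q$ the factor $h_s$ is stuck in the middle. It does not commute with $p_t$: in Example A, $h_sx_A=x_Ah_{qs}$. To see what is needed, multiply on the right by $e_te_s$ to remove the outer $h_t$, and multiply by $st$: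
$$\begin{aligned}st\,\Omega\,e_te_s&=t(p_s-p_0e_s)h_sp_te_s-qs\,p_sh_s(p_t-p_0e_t)e_s\\&=p_sh_s\big[(t-qs)\,p_te_s+qs\,p_0e_te_s\big]-t\,p_0p_te_s.\end{aligned}\tag{13}$$
The remaining $h_s$ disappears if the bracket is $e_s$ times something. The next lemma says that it is.

**Lemma 9.** $(t-qs)\,p_te_s+qs\,p_0e_te_s=e_s\big((t-s)\,p_t+s\,p_0e_t\big).$

*Check in Example A.* Here $e_s=1-sx_B$ and $p_s=p_0=x_A$. The left side is $x_A\big[(t-qs)+qs(1-tx_B)\big](1-sx_B)=t\,x_A(1-qsx_B)(1-sx_B)$. The right side is $(1-sx_B)x_A\big[(t-s)+s(1-tx_B)\big]=x_A(1-qsx_B)\,t\,(1-sx_B)$. They agree.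

*Proof.* We prove an identity for each root separately and then sum. Fix $\rho\in R$ and write $U=U_\rho$, $u=u_\rho$, $\Lambda=L\setminus U$. By Lemma 7,
$$d_s:=u_s-e_s=s\sum_{\lambda\in\Lambda}x_\lambda u_{\lambda,s}. \tag{14}$$

**Step (i): move $x_\rho$ to the left past $e_s$.** Elements of $\Lambda$ are larger than $\rho$ and incomparable to it. Elements of $U$ are comparable to $\rho$. For $\lambda\in\Lambda$ we have $\rho<\lambda$, so $U_\lambda\subset U$ by (7). Thus $u_s$ commutes with $x_\rho$, and each term of (14) contains exactly one letter of $\Lambda$, so $d_sx_\rho=q\,x_\rho d_s$. Therefore $e_sx_\rho=(u_s-d_s)x_\rho=x_\rho(u_s-q\,d_s)$, that is,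
$$e_sx_\rho=x_\rho\big((1-q)u_s+q\,e_s\big). \tag{15}$$

**Step (ii): move $x_\lambda$ to the left past $u_s$.** Let $\lambda\in\Lambda$. Every $g\in U$ satisfies $g>\lambda$, since otherwise $\lambda\ge g$ would lie in the final segment $U$. By Lemma 7, with $U_\lambda\subset U$,
$$u_s=u_{\lambda,s}-d^\lambda_s,\qquad d^\lambda_s=s\sum_{g\in U\setminus U_\lambda}x_g\,u_{g,s}.$$
Here $U_g\subset U_\lambda$, because $\lambda<g$. So $d^\lambda_s$ has degree exactly one in the letters of $U\setminus U_\lambda$, and $u_{\lambda,s}$ has degree zero. The letters of $U\setminus U_\lambda$ are larger than $\lambda$ and incomparable to it, and those of $U_\lambda$ are comparable to it. Hence $u_sx_\lambda=x_\lambda(u_{\lambda,s}-q\,d^\lambda_s)$, that is,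
$$u_sx_\lambda=x_\lambda\big((1-q)u_{\lambda,s}+q\,u_s\big). \tag{16}$$

**Step (iii): a commutator symmetry.** Write $[y,z]=yz-zy$. The series $u_s,u_t$ commute by Lemma 6, and so do $u_{\lambda,s},u_{\lambda,t}$. The part of $u_su_t=u_tu_s$ of degree one in the letters of $U\setminus U_\lambda$ is
$$u_{\lambda,s}d^\lambda_t+d^\lambda_su_{\lambda,t}=u_{\lambda,t}d^\lambda_s+d^\lambda_tu_{\lambda,s},\qquad\text{i.e.}\qquad[d^\lambda_s,u_{\lambda,t}]=[d^\lambda_t,u_{\lambda,s}].$$
Since $[u_s,u_{\lambda,t}]=-[d^\lambda_s,u_{\lambda,t}]$, we get $[u_s,u_{\lambda,t}]=[u_t,u_{\lambda,s}]$, which we rewrite as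
$$u_su_{\lambda,t}-u_tu_{\lambda,s}=u_{\lambda,t}u_s-u_{\lambda,s}u_t. \tag{17}$$

**Step (iv): two relations between $u$ and $d$.** First, by (14), (16) and (17),
$$\begin{aligned}s\,u_sd_t-t\,u_td_s&=st\sum_{\lambda\in\Lambda}\big(u_sx_\lambda u_{\lambda,t}-u_tx_\lambda u_{\lambda,s}\big)\\&=q\,st\sum_{\lambda\in\Lambda}x_\lambda\big(u_su_{\lambda,t}-u_tu_{\lambda,s}\big)\\&=q\,st\sum_{\lambda\in\Lambda}x_\lambda\big(u_{\lambda,t}u_s-u_{\lambda,s}u_t\big)=q\,\big(s\,d_tu_s-t\,d_su_t\big).\end{aligned}$$
In the second line the terms with factor $1-q$ cancelled because $u_{\lambda,s}u_{\lambda,t}=u_{\lambda,t}u_{\lambda,s}$. Second, $e=u-d$, where $u$ has degree zero and $d$ has degree one in $\Lambda$. The part of $e_se_t=e_te_s$ of degree one in $\Lambda$ is $u_sd_t+d_su_t=u_td_s+d_tu_s$, so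
$$d_tu_s=d_su_t-u_td_s+u_sd_t.$$
Substitute this in the first relation:
$$s\,u_sd_t-t\,u_td_s=qs\,(d_su_t-u_td_s+u_sd_t)-qt\,d_su_t.$$
Collecting the terms with $u_td_s$ on one side gives
$$(t-qs)\,u_td_s=(1-q)s\,u_sd_t+q(t-s)\,d_su_t. \tag{18}$$

**Step (v): the identity for one root.** We claim
$$(t-qs)\,u_te_s+qs\,e_te_s=\big((1-q)u_s+q\,e_s\big)\big((t-s)u_t+s\,e_t\big). \tag{19}$$
The term $qs\,e_se_t$ cancels on both sides. In the rest put $e=u-d$. On the left remains $(t-qs)u_tu_s-(t-qs)u_td_s$. On the right remains
$$(1-q)(t-s)\,u_su_t+(1-q)s\,u_s(u_t-d_t)+q(t-s)\,(u_s-d_s)u_t.$$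
The coefficient of $u_su_t$ there is $(1-q)(t-s)+(1-q)s+q(t-s)=t-qs$, as on the left. The remaining terms agree by (18). This proves (19).

**Step (vi): sum over roots.** Multiply (19) on the left by $x_\rho$. By (15), the right side becomes $e_sx_\rho\big((t-s)u_t+s\,e_t\big)$. Summing over $\rho\in R$ gives the lemma. $\square$

## 10. Antisymmetry

**Proposition 10.** $\Omega(s,t)=(g_sp_t-g_tp_s)\,h_sh_t$. In particular $\Omega(s,t)=-\Omega(t,s)$.

*Proof.* We finish the computation (13). By Lemma 9 and $h_se_s=1$,
$$\begin{aligned}st\,\Omega\,e_te_s&=p_s\big((t-s)p_t+s\,p_0e_t\big)-t\,p_0p_te_s\\&=(t-s)p_sp_t+p_0\,(s\,p_se_t-t\,p_te_s)&&\text{by (9)}\\&=(t-s)p_sp_t+p_0\,(s\,e_tp_s-t\,e_sp_t)&&\text{by (8)}\\&=t\,(p_s-p_0e_s)\,p_t-s\,(p_t-p_0e_t)\,p_s&&\text{by (9)}\\&=st\,(g_sp_t-g_tp_s)&&\text{by (12)}.\end{aligned}$$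
Cancel $st$ and multiply on the right by $(e_te_s)^{-1}=h_sh_t$. Antisymmetry follows from $h_sh_t=h_th_s$. $\square$

*Example B.* Here $e_s=1-s(x_2+x_3)$, $u_{4}=e$, $u_{1,s}=1-sx_3$, and by (12) $g_s=x_1x_2$ (only $\rho=1$, $l=2$ occurs). So
$$\Omega=x_1x_2(p_t-p_s)h_sh_t=(s-t)\,x_1x_2\big(x_4(x_2+x_3)+x_1x_3\big)h_sh_t.$$
In $[s^1t^0]\Omega=\psi_2\psi_0-q\,\psi_1\psi_1$ the part of content $\delta=(1,1,1,1)$ is $x_1x_2x_4x_3=q\,x^\delta$. This matches Section 5, where $N_{[3,1]}=q$ and $N_{[2,2]}=0$.

## 11. Positivity

By Proposition 10, $\Omega$ is a difference. We now expand it so that only nonnegative terms are left in the coefficients with $\mu>\nu$. For $k\in X$ and $l\in L$ with $k<l$ put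
$$F(l,k)=u_{l,s}u_{k,t}-u_{l,t}u_{k,s},\qquad \mathcal P(l,k)=F(l,k)\,h_sh_t.$$
Both are antisymmetric in $s,t$.

**Step 1: write $\Omega$ in terms of the $\mathcal P(l,k)$.** For $\rho'\in R$ and $l\in L$ we have $\rho'<l$. So $l\prec g$ implies $\rho'\prec g$ by (P2), and $u_l$ commutes with $x_{\rho'}$. Inserting (12) and the definition of $p$ in Proposition 10 gives
$$\Omega=\sum_{\rho,\rho'\in R}\ \sum_{l\in L\setminus U_\rho}x_\rho\,x_l\,x_{\rho'}\,\mathcal P(l,\rho'). \tag{20}$$

**Step 2: a recursion for $\mathcal P(l,k)$.**

**Lemma 11.**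
$$\mathcal P(l,k)=\sum_{i\in U_k\setminus U_l}x_i\Big\{s\,Y_{i,s}-t\,Y_{i,t}+st\sum_{j\in L\setminus U_k}x_j\,\mathcal P(i,j)\Big\}.$$

*Proof.* Put $u=u_l$ and $v=u_k$. By (7), $U_l\subset U_k$, and Lemma 7 gives $u_s=v_s+s\sum_{i\in U_k\setminus U_l}x_iu_{i,s}$. Since $v_sv_t=v_tv_s$,
$$F(l,k)=u_sv_t-u_tv_s=\sum_{i\in U_k\setminus U_l}x_i\,\big(s\,u_{i,s}v_t-t\,u_{i,t}v_s\big).$$
By Lemma 7 again, $v_t=e_t+t\sum_{j\in L\setminus U_k}x_ju_{j,t}$, and likewise for $s$. Take $i\in U_k$ and $j\in L\setminus U_k$. Then $j<i$, because $U_k$ is a final segment. So every element of $U_i$ is $\succ j$ by (P2), and $u_i$ commutes with $x_j$. Therefore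
$$s\,u_{i,s}v_t-t\,u_{i,t}v_s=s\,u_{i,s}e_t-t\,u_{i,t}e_s+st\sum_{j\in L\setminus U_k}x_jF(i,j).$$
Multiply on the right by $h_sh_t=h_th_s$. Then $u_{i,s}e_t\,h_th_s=Y_{i,s}$ and $u_{i,t}e_s\,h_sh_t=Y_{i,t}$. $\square$

*Check in Example B with $l=2$, $k=4$.* Since $u_2=1$ and $u_4=e$, directly $\mathcal P(2,4)=(e_t-e_s)h_sh_t=h_s-h_t$. In the lemma, $U_4\setminus U_2=\{2,3\}$, $L\setminus U_4=\emptyset$ and $Y_2=Y_3=h$, which gives $(x_2+x_3)(s\,h_s-t\,h_t)$. As $s(x_2+x_3)h_s=(1-e_s)h_s=h_s-1$, the two agree.

**Step 3: goodness.** Call an antisymmetric $A\in\mathcal T[[s,t]]$ *good* if $[s^\mu t^\nu]A\in\mathcal N$ whenever $\mu>\nu$. We show by induction on $\mu+\nu$ that $[s^\mu t^\nu]\mathcal P(l,k)\in\mathcal N$ for all $\mu>\nu$ and all admissible $l,k$ at once. Write $Y_{i,s}=\sum_mY_{i,m}s^m$. By Lemma 8, $Y_{i,m}\in\mathcal N$. The coefficient of $s^\mu t^\nu$ in $s\,Y_{i,s}-t\,Y_{i,t}=\sum_mY_{i,m}(s^{m+1}-t^{m+1})$ is $Y_{i,\mu-1}$ if $\nu=0$, and $0$ if $\nu\ge1$. The coefficient of $s^\mu t^\nu$ in $st\,x_j\mathcal P(i,j)$ is $0$ if $\nu=0$, and is $x_j[s^{\mu-1}t^{\nu-1}]\mathcal P(i,j)$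 if $\nu\ge1$. The latter lies in $\mathcal N$ by induction, since $\mu-1>\nu-1$ and the total degree is smaller by $2$. Left multiplication by letters preserves $\mathcal N$, so Lemma 11 gives the claim. By (20), $\Omega$ is good.

**Proof of Proposition 5.** Let $\mu\ge\nu\ge0$. By (11) and antisymmetry,
$$\psi_{\mu+1}\psi_\nu-q\,\psi_\mu\psi_{\nu+1}=[s^\mu t^\nu]\Omega=-[s^\nu t^\mu]\Omega=q\,\psi_\nu\psi_{\mu+1}-\psi_{\nu+1}\psi_\mu.$$
If $\mu>\nu$ this lies in $\mathcal N$, because $\Omega$ is good. If $\mu=\nu$, antisymmetry gives $2[s^\mu t^\mu]\Omega=0$, so the element is $0$. $\square$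

With Section 6, this completes the proof of Theorem 1, and the question of Section 2 is answered in the affirmative.

## 12. The difference as a sum over pairs of rooted words

The recursion of Lemma 11 can be solved, and the polynomial $\Delta$ of (6) becomes explicit when $\alpha=\beta=\emptyset$.

**Theorem 3.** Let $a\ge b+2$, $b\ge1$. Then
$$\psi_{a-1}\psi_{b-1}-q\,\psi_{a-2}\psi_b=\sum x_{o_0}x_{o_1}\,x_{n_0}x_{o_2}\,x_{n_1}x_{o_3}\cdots x_{n_{b-1}}x_{o_{b+1}}\;x_{o_{b+2}}\cdots x_{o_{a-1}},$$
summed over pairs of rooted words $o=(o_0,\dots,o_{a-1})$, $n=(n_0,\dots,n_{b-1})$ with $n_k\prec o_{k+2}$ for $0\le k\le b-1$. Hence, for a fixed diagonal word $\tau$,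
$$\Delta=N_{[a,b]}-q\,N_{[a-1,b+1]}=q\,N_{[b,a]}-N_{[b+1,a-1]}=\sum q^{\operatorname{inv}(o_0o_1n_0o_2n_1o_3\cdots n_{b-1}o_{b+1}o_{b+2}\cdots o_{a-1})}$$
over such pairs of total content $\delta$.

*Proof.* By (11) the left side is $[s^{a-2}t^{b-1}]\Omega$, and $a-2>b-1$. We expand (20) by Lemma 11 repeatedly. As computed in Step 3 of Section 11, as long as the exponent of $t$ is at least $1$ only the term $st\sum_jx_j\mathcal P(i,j)$ contributes, and it lowers both exponents by $1$. When the exponent of $t$ is $0$, only $s\,Y_{i,s}$ contributes. So the term with $st$ is used exactly $b-1$ times and then $s\,Y_{i,s}$ once.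

Name the choices. In (20) put $o_0=\rho$, $o_1=l\in L\setminus U_{o_0}$, $n_0=\rho'$. We are then at $\mathcal P(o_1,n_0)$. At $\mathcal P(o_{k+1},n_k)$ the recursion chooses
$$o_{k+2}\in U_{n_k}\setminus U_{o_{k+1}},\qquad\text{and then, for }k<b-1,\qquad n_{k+1}\in L\setminus U_{n_k},$$
and passes to $\mathcal P(o_{k+2},n_{k+1})$. For $k=b-1$ it chooses $o_{b+1}$ and ends with the coefficient of $s^{a-b-1}$ in $s\,Y_{o_{b+1},s}$. By Lemma 8 this is the sum of $x_{o_{b+2}}\cdots x_{o_{a-1}}$ over no-ascent words in $L$ of length $a-b-2$ that are empty or have $o_{b+1}\not\prec o_{b+2}$. The letters appear in the order displayed in the theorem.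

The conditions $o_1\notin U_{o_0}$, $o_{k+2}\notin U_{o_{k+1}}$, $n_{k+1}\notin U_{n_k}$ and the condition from Lemma 8 say exactly that $o$ and $n$ are rooted words. The conditions $o_{k+2}\in U_{n_k}$ say exactly that $n_k\prec o_{k+2}$. This proves the first formula. The second follows by taking the coefficient of $x^\delta$ with (4), (5) and (6). $\square$

*Example B, $a=3$, $b=1$.* The condition is $n_0\prec o_2$. With content $\delta$ the only pair is $o=(1,2,3)$, $n=(4)$, and $4\prec3$ holds. The word $o_0o_1n_0o_2=1\,2\,4\,3$ has inv $1$, from the pair $1>4$. So $\Delta=q$, as found before. In Example A, no letter is $\prec$ another, so the sum is empty and $\Delta=0$.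

## 13. The range $b\ge a$

**Proof of Proposition 2.** Let $b\ge a\ge2$.

**Existence with the first two properties.** Put $(a',b')=(b+1,a-1)$. Then $b'\ge1$ and $b'\le a'-1$, so (6) holds for $(a',b')$ with $\alpha=\beta=\emptyset$:
$$N_{[b+1,a-1]}-q\,N_{[b,a]}=q\,N_{[a-1,b+1]}-N_{[a,b]}.$$
Rearranged, $q\,(N_{[b,a]}+N_{[a-1,b+1]})=N_{[a,b]}+N_{[b+1,a-1]}$ for every $\tau$. So the disjoint unions of word sets are in bijection by a map raising inv by $1$. Keeping $\pi$, as in Section 4, gives the bijection on parking functions.

**The third property is impossible.** We exhibit a diagonal word that occurs in $\mathcal A_{[a-1,b+1]}$ but not in $\mathcal A_{[a,b]}$. Let the labels increase with the diagonal: put the two cars $2d+1,2d+2$ on each diagonal $d=0,\dots,a-2$, and one car on each diagonal $d=a-1,\dots,b$. This uses $2(a-1)+(b-a+2)=a+b$ cars. Let $\tau$ be the corresponding diagonal word. The arrangement with first block $1,3,\dots,2a-3$ and second block $2,4,\dots,2a-2,\,2a-1,\,2a,\dots,a+b$ climbs one diagonal at each step inside a block, with increasing labels.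 So it is a parking function, its blocks have sizes $a-1$ and $(a-1)+(b-a+2)=b+1$, and its diagonal word is $\tau$.

On the other hand, take any parking function with diagonal word $\tau$. By Step 1 of Section 4, one of its cars is on diagonal $b$. The block containing that car starts on diagonal $0$ and climbs by at most one at a time, so it contains a car on each of the diagonals $0,\dots,b$ and has size at least $b+1$. Since $a<b+1$ and $b<b+1$, no element of $\mathcal A_{[a,b]}$ has diagonal word $\tau$. So no map that preserves the diagonal word sends $\mathcal A_{[a-1,b+1]}$ into $\mathcal A_{[a,b]}$.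

Together with Theorem 1 for $b\le a-1$, this gives the last sentence of the proposition. $\square$

*Example.* For $a=b=2$ the construction gives $\tau=4312$ and the parking function with blocks $1\mid 2\,3\,4$. Car $4$ is on diagonal $2$, so its block always has at least three cars, and $\mathcal A_{[2,2]}$ has no element with this diagonal word.
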